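\title{Positive Sonine formulas for Bessel functions of type $B$}

\begin{abstract}
Let $J^B_k$ be the Bessel function of the root system $B_n$, $n\ge 2$, with multiplicity $k=(k_1,k_2)$, $k_1\ge 0$, $k_2>0$. A positive Sonine formula writes $J^B_{(k_1+h,k_2)}(x,iy)$ as the average of $J^B_{(k_1,k_2)}(\xi,iy)$ over a probability measure $m_x$ on the Weyl chamber that does not depend on $y$. We prove that such a formula exists for all $h>(n-1)k_2$, which settles a conjecture posed by R\"osler and Voit. The measure is given by an explicit nonnegative kernel, built by recursion on the rank from interlacing integrals for Jack polynomials. We also show that, for $h\ge0$, positive Sonine formulas exist if and only if $h\in\{0,k_2,\dots,(n-2)k_2\}\cup[(n-1)k_2,\infty)$.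
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$, let $\varepsilon_1,\dots,\varepsilon_n$ be the standard basis of $\mathbb R^n$, and let $R=B_n=\{\pm\varepsilon_i,\ \pm\varepsilon_i\pm\varepsilon_j\ (i<j)\}$. The reflections $\sigma_\alpha$ in the hyperplanes $\alpha^\perp$, $\alpha\in R$, generate the Weyl group $W$ of signed permutations, and
\[
C_n^B=\{x\in\mathbb R^n:\ x_1\ge x_2\ge\dots\ge x_n\ge0\}
\]
is the closed Weyl chamber. A multiplicity is a $W$-invariant function $k$ on $R$. We write $k=(k_1,k_2)$, where $k_1\ge0$ is the value on the roots $\pm\varepsilon_i$ and $k_2>0$ is the value on the roots $\pm\varepsilon_i\pm\varepsilon_j$. With a positive subsystem $R_+$, the rational Dunkl operators are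
\[
T_\xi(k)f(x)=\partial_\xi f(x)+\sum_{\alpha\in R_+}k(\alpha)\,\langle\alpha,\xi\rangle\,\frac{f(x)-f(\sigma_\alpha x)}{\langle\alpha,x\rangle},\qquad \xi\in\mathbb R^n .
\]
Dunkl's intertwining operator $V_k$ is the unique degree-preserving linear isomorphism of $\mathbb C[\mathbb R^n]$ with $V_k(1)=1$ and $T_\xi(k)V_k=V_k\partial_\xi$ for all $\xi$. Applying it term by term to the exponential series gives the Dunkl kernel $E_k(x,y)=V_k(e^{\langle\cdot,y\rangle})(x)$, and its average
\[
J_k^B(x,y)=\frac1{|W|}\sum_{w\in W}E_k(wx,y),\qquad x,y\in\mathbb C^n,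
\]
is the Bessel function of type $B_n$.

If all multiplicities were zero, $V_k$ would be the identity and $y\mapsto J^B_k(x,iy)$ would be the Fourier transform of the uniform distribution on the orbit $Wx$. For nonnegative multiplicities the picture persists in smeared form. By a theorem of R\"osler \cite{Ro99}, for each $x\in\mathbb R^n$ there is a probability measure $\mu^k_x$, supported in the convex hull of $Wx$, with $E_k(x,iy)=\int e^{i\langle v,y\rangle}\,d\mu_x^k(v)$ for $y\in\mathbb R^n$. Hence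
\begin{equation}\label{eq:nu}
J^B_k(x,iy)=\int e^{i\langle v,y\rangle}\,d\nu_x^k(v),\qquad \nu_x^k:=\frac1{|W|}\sum_{w\in W}\mu^k_{wx}.
\end{equation}
It is natural to compare these distributions for two multiplicities. Let $h\ge0$ and $k'=(k_1+h,k_2)$. We say that there is a \emph{positive Sonine formula between $J^B_{k'}$ and $J^B_k$} if for each $x\in C_n^B$ there is a probability measure $m_x$ on $C_n^B$ such that
\begin{equation}\label{eq:sonine}
J^B_{k'}(x,iy)=\int_{C_n^B}J^B_k(\xi,iy)\,dm_x(\xi)\qquad\text{for all }y\in\mathbb R^n .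
\end{equation}
By \eqref{eq:nu}, this says that $\nu^{k'}_x$ is a mixture of the distributions $\nu^k_\xi$.

The rank-one analogue can be solved by hand. For $R=\{\pm1\}\subset\mathbb R$ with multiplicity $k_1$ one has $Tf(x)=f'(x)+k_1(f(x)-f(-x))/x$, so $Tx^{2m}=2mx^{2m-1}$ and $Tx^{2m+1}=(2m+1+2k_1)x^{2m}$. Writing $Vx^j=c_jx^j$, the relation $TV=V\partial$ gives $c_{2m}=c_{2m-1}$ and $c_{2m+1}=c_{2m}\frac{2m+1}{2m+1+2k_1}$. Thus $c_{2m}=(\frac12)_m/(\mu)_m$ with $\mu=k_1+\frac12$, where $(a)_m=a(a+1)\cdots(a+m-1)$. Since $(2m)!=4^m m!\,(\frac12)_m$, the Bessel function is $J_{k_1}(x,y)=\sum_m (xy/2)^{2m}/((\mu)_m\,m!)$. The quotient $(\mu)_m/(\mu+h)_m$ is the $m$-th moment of the beta distribution with parameters $\mu$ and $h$, and therefore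
\begin{equation}\label{eq:rankone}
J_{k_1+h}(x,iy)=\frac1{\mathrm B(\mu,h)}\int_0^1J_{k_1}(x\sqrt\tau,iy)\,\tau^{\mu-1}(1-\tau)^{h-1}\,d\tau\qquad\text{for every }h>0,
\end{equation}
where $\mathrm B(a,c)=\Gamma(a)\Gamma(c)/\Gamma(a+c)$. One might guess that every $h>0$ is admissible in higher rank too. This is false, and the following is known, with $\mathbb Z_+=\{0,1,2,\dots\}$.
\begin{itemize}
\item[(i)] If positive Sonine formulas exist, then $h\in[k_2(n-1),\infty)\cup(\{0,k_2,\dots,k_2(n-1)\}-\mathbb Z_+)$.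
\item[(ii)] They exist for all $k_1\ge0$ when $k_2\in\{\frac12,1,2\}$ and $h>k_2(n-1)$.
\item[(iii)] They exist for arbitrary $k_1\ge0$, $k_2>0$ when $h\in k_2\cdot\mathbb Z_+$.
\end{itemize}
These facts suggest that the restriction on $k_2$ in (ii) is unnecessary. This is the conjecture posed by R\"osler and Voit \cite{RV}: \emph{for all $k_1\ge0$, $k_2>0$ and $h>k_2(n-1)$ there is a positive Sonine formula between $J^B_{(k_1+h,k_2)}$ and $J^B_{(k_1,k_2)}$.} We prove it.

\begin{theorem}\label{thm:exist}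
Let $n\ge2$, $k_1\ge0$, $k_2>0$ and $h>k_2(n-1)$. Then there is a positive Sonine formula between $J^B_{(k_1+h,k_2)}$ and $J^B_{(k_1,k_2)}$. If $x_1>\dots>x_n>0$, then $m_x$ may be taken absolutely continuous, given by the explicit nonnegative kernel \eqref{eq:K}, \eqref{eq:M}, with support $\{\xi\in C_n^B:\ \xi_i\le x_i\text{ for all }i\}$.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $n\ge2$, $k_1\ge0$, $k_2>0$ and $h\ge0$. Positive Sonine formulas between $J^B_{(k_1+h,k_2)}$ and $J^B_{(k_1,k_2)}$ exist if and only if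
\[
h\in\{0,k_2,2k_2,\dots,(n-2)k_2\}\cup[(n-1)k_2,\infty).
\]
For every other $h$, no probability measure $m_x$ with \eqref{eq:sonine} exists already for $x=\mathbf 1=(1,\dots,1)$.
\end{theorem}

Theorem~\ref{thm:class} sharpens (i): for $n=2$ and $k_2=2$ the value $h=1$ is allowed by (i) and excluded by the theorem. The proofs use neither (i) nor (ii); fact (iii) is used only for the values $h\in\{0,k_2,\dots,(n-1)k_2\}$ in Theorem~\ref{thm:class}. The measures of Theorem~\ref{thm:exist} also represent the operator $V_{k'}V_k^{-1}$ on $W$-invariant polynomials (Proposition~\ref{prop:V}).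

Section~\ref{sec:jack} turns \eqref{eq:sonine} into a moment problem for Jack polynomials. Section~\ref{sec:two} finds the obstruction and the kernel for $n=2$. The idea is to look for a kernel that is invariant under translation along $\mathbf 1$; it is then determined by a slice of dimension $n-1$, and the slice is a problem of the same kind in rank $n-1$ with $h$ replaced by $h-k_2$. After $n-1$ steps one needs $h-(n-1)k_2>0$. Sections~\ref{sec:lower} and~\ref{sec:kernel} carry this out for all $n$, and Sections~\ref{sec:exist} and~\ref{sec:gaps} prove the two theorems.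

\section{Jack polynomials and the moment problem}\label{sec:jack}

From now on
\[
\theta:=k_2>0,\qquad \mu:=k_1+(n-1)\theta+\tfrac12,\qquad x^2:=(x_1^2,\dots,x_n^2),\qquad \Delta(z):=\prod_{i<j}(z_i-z_j),
\]
and $\Omega_n=\{z\in\mathbb R^n:z_1>\dots>z_n\}$, $\Omega_n^+=\{z\in\Omega_n:z_n>0\}$. The closure of $\Omega_n^+$ is $C_n^B$, and $x\mapsto x^2$ is a homeomorphism of $C_n^B$ onto itself.

A partition with at most $n$ parts is an integer vector $\lambda=(\lambda_1\ge\dots\ge\lambda_n\ge0)$, and $|\lambda|=\sum_i\lambda_i$. The partition $1^j$ has $j$ parts equal to $1$ and the others zero. The monomial symmetric polynomial $m_\lambda$ is the sum of the distinct monomials obtained from $z_1^{\lambda_1}\cdots z_n^{\lambda_n}$ by permuting the variables, and $e_r=m_{1^r}$ is the $r$-th elementary symmetric polynomial. The monic Jack polynomial $P_\lambda=P_\lambda^{(1/\theta)}$, with Jack parameter $\alpha=1/\theta$, is the symmetric polynomial that is an eigenfunction of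
\[
L:=\sum_i z_i^2\partial_i^2+2\theta\sum_{i\ne j}\frac{z_i^2}{z_i-z_j}\,\partial_i
\]
and has the form $m_\lambda+\sum_\kappa c_{\lambda\kappa}m_\kappa$, the sum running over partitions $\kappa\ne\lambda$ with $|\kappa|=|\lambda|$ and $\kappa_1+\dots+\kappa_j\le\lambda_1+\dots+\lambda_j$ for all $j$. We also use the positive multiples $C_\lambda$ of the $P_\lambda$ that are normalized by $\sum_{|\lambda|=m}C_\lambda(z)=(z_1+\dots+z_n)^m$. We need five standard facts. For (J1)--(J3) see \cite{St} and \cite[VI.10]{Mac}.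

\begin{itemize}
\item[(J1)] $P_\lambda$ is homogeneous of degree $|\lambda|$, the coefficients $c_{\lambda\kappa}$ are nonnegative, and the $P_\lambda$ form a basis of the symmetric polynomials in $n$ variables. Moreover $e_nP_\lambda=P_{\lambda+1^n}$, $P_{1^j}=e_j$, and $P_{(m)}(\mathbf 1)=(n\theta)_m/(\theta)_m$. Finally, $P_\lambda(z_1,\dots,z_{n-1},0)$ is the Jack polynomial $P_\lambda(z_1,\dots,z_{n-1})$ in $n-1$ variables if $\lambda_n=0$, and it is zero if $\lambda_n>0$.
\item[(J2)] $LP_\lambda=\omega(\lambda)P_\lambda$ with $\omega(\lambda)=\sum_i\lambda_i(\lambda_i-1)+2\theta\sum_i(n-i)\lambda_i$.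
\item[(J3)] (Pieri rule.) $e_rP_\lambda$ is a linear combination of those $P_\kappa$ for which $\kappa/\lambda$ is a vertical $r$-strip, that is, $\kappa_i-\lambda_i\in\{0,1\}$ for all $i$ and $|\kappa|-|\lambda|=r$.
\item[(J4)] (Interlacing integral; \cite[\S6]{OO}, \cite{Ok}.) For $z\in\Omega_n$ and $u\in\mathbb R^{n-1}$ write $u\prec z$ if $z_1>u_1>z_2>\dots>u_{n-1}>z_n$, and put
\[
w(z,u):=\Delta(z)^{1-2\theta}\,\Delta(u)\prod_{i\le n,\ j\le n-1}|z_i-u_j|^{\theta-1}\qquad(u\prec z).
\]
If $\kappa$ has at most $n-1$ parts and $z\in\Omega_n^+$, then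
\[
\int_{u\prec z}P_\kappa(u)\,w(z,u)\,du=\prod_{i=1}^{n-1}\mathrm B\big(\kappa_i+(n-i)\theta,\theta\big)\;P_\kappa(z),
\]
with $P_\kappa$ in $n-1$ variables on the left and in $n$ variables on the right.
\item[(J5)] (Series for the Bessel function; \cite{BF}, \cite[\S4]{Ro07}.) With $[\mu]_\lambda=\prod_{i=1}^n(\mu-\theta(i-1))_{\lambda_i}$,
\[
J^B_k(x,y)=\sum_\lambda\frac1{[\mu]_\lambda\,|\lambda|!}\,\frac{C_\lambda(x^2/2)\,C_\lambda(y^2/2)}{C_\lambda(\mathbf 1)} .
\]
The right side is the hypergeometric series ${}_0F_1(\mu;x^2/2,y^2/2)$ of two vector arguments.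
\end{itemize}

The multiplicity $k_1$ enters (J5) only through $\mu$, and passing from $k$ to $k'$ replaces $\mu$ by $\mu+h$. Since $k_1\ge0$, all numbers $\mu-\theta(i-1)$, $1\le i\le n$, are positive.

The series in (J5) converges absolutely, uniformly for $x$ in bounded sets. Indeed, let $z,z'\in\mathbb C^n$ with $|z_i|\le r$. As $C_\lambda$ is homogeneous with nonnegative coefficients, $|C_\lambda(z)C_\lambda(z')|/C_\lambda(\mathbf 1)\le r^{|\lambda|}C_\lambda(|z'_1|,\dots,|z'_n|)$. As $(a)_m\ge\min(1,a)$ for $a>0$, the numbers $1/[\mu]_\lambda$ are bounded by $\prod_i\max(1,(\mu-\theta(i-1))^{-1})$. By the normalization of the $C_\lambda$, the series is dominated by a constant times $\sum_m(r\sum_i|z'_i|)^m/m!$.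

\begin{lemma}\label{lem:reduce}
Let $h\ge0$, $x\in C_n^B$ and $z=x^2$. Let $m$ be a compactly supported probability measure on $C_n^B$ and let $M$ be its image under $\xi\mapsto\xi^2$. Then \eqref{eq:sonine} holds with $m_x=m$ if and only if
\begin{equation}\label{eq:moment}
\int P_\lambda\,dM=\frac{[\mu]_\lambda}{[\mu+h]_\lambda}\,P_\lambda(z)\qquad\text{for all partitions $\lambda$ with at most $n$ parts.}
\end{equation}
\end{lemma}

\begin{proof}
Because $m$ has compact support, (J5) may be integrated term by term. By homogeneity,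
\[
\int J^B_k(\xi,iy)\,dm(\xi)-J^B_{k'}(x,iy)=\sum_\lambda\frac{(-1/4)^{|\lambda|}\,C_\lambda(y^2)}{|\lambda|!\,C_\lambda(\mathbf 1)}\Big(\frac1{[\mu]_\lambda}\int C_\lambda\,dM-\frac{C_\lambda(z)}{[\mu+h]_\lambda}\Big).
\]
Condition \eqref{eq:moment} says that every bracket vanishes, so it implies \eqref{eq:sonine}. Conversely, suppose that the left side vanishes for all $y\in\mathbb R^n$. Replacing $y$ by $\tau y$ gives a convergent power series in $\tau$ that vanishes identically, so for each $j$ the sum over $|\lambda|=j$ vanishes. The point $y^2$ ranges over $[0,\infty)^n$, where the polynomials $C_\lambda$ are linearly independent by (J1). Hence every bracket vanishes.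
\end{proof}

\section{The case of two variables}\label{sec:two}

This section shows where the gaps in Theorem~\ref{thm:class} and the kernel in Theorem~\ref{thm:exist} come from. It is not used in the later proofs, except for the notation \eqref{eq:gamma} and \eqref{eq:F}.

\subsection*{The obstruction}
Let $n=2$ and let $M$ solve \eqref{eq:moment} for $z=(1,1)$. We shall see in Section~\ref{sec:gaps} that $M$ lives on $[0,1]^2$, so that $(1-\eta_1)(1-\eta_2)=1-e_1(\eta)+e_2(\eta)$ must have nonnegative integral. Since $e_1=P_{(1)}$ and $e_2=P_{(1,1)}$, this integral is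
\[
1-\frac{2\mu}{\mu+h}+\frac{\mu(\mu-\theta)}{(\mu+h)(\mu+h-\theta)}=\frac{h(h-\theta)}{(\mu+h)(\mu+h-\theta)},
\]
which is negative for $0<h<\theta$.

\subsection*{The shape of the solution}
In rank one, \eqref{eq:rankone} says that the solution of the moment problem has density proportional to $z^{-h-s}\eta^s(z-\eta)^{h-1}$ on $(0,z)$, with $s=\mu-1$. The parameter $\mu$ appears only in the powers of $z$ and $\eta$, and the remaining kernel $(z-\eta)^{h-1}$ is invariant under translation. We look for the same structure in rank $n$. For $h>0$ and $s>-1$ put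
\begin{equation}\label{eq:gamma}
\gamma^{(n,h)}_\lambda(s):=\prod_{i=1}^n\frac{\Gamma(\lambda_i+s+\theta(n-i)+1)}{\Gamma(\lambda_i+s+\theta(n-i)+1+h)};
\end{equation}
we drop the superscript when $n$ and $h$ are fixed. For $s=k_1-\frac12$ we have $s+\theta(n-i)+1=\mu-\theta(i-1)$, so the factor in \eqref{eq:moment} is $\gamma_\lambda(s)/\gamma_0(s)$. Raising $s$ by one has the same effect on $\gamma_\lambda(s)$ as adding $1^n$ to $\lambda$, which by (J1) is multiplication of $P_\lambda$ by $e_n$. It is therefore consistent to ask for one kernel $K\ge0$, independent of $s$, and a constant $A$ with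
\begin{equation}\label{eq:target}
\int_{\Omega_n^+}e_n(\eta)^sP_\lambda(\eta)K(z,\eta)\,d\eta=A\,\gamma_\lambda(s)\,e_n(z)^{h+s}P_\lambda(z).
\end{equation}
Consider $s=0$. For a symmetric polynomial $f$ define the function $F_f$ on $(0,\infty)^n$, linearly in $f$, by
\begin{equation}\label{eq:F}
F_{P_\lambda}:=\gamma_\lambda(0)\,e_n^h\,P_\lambda .
\end{equation}
We want $G_f(z):=\int_{\Omega_n^+}f(\eta)K(z,\eta)\,d\eta$ to equal $AF_f(z)$. Suppose that $K(z+t\mathbf 1,\eta+t\mathbf 1)=K(z,\eta)$. Then $G_f(z+t\mathbf 1)=\int_{\eta_n>-t}f(\eta+t\mathbf 1)K(z,\eta)\,d\eta$, and a formal derivative at $t=0$ gives, with $D:=\sum_i\partial_i$,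
\[
DG_f-G_{Df}=S_f,\qquad S_f(z):=\int_{\Omega_{n-1}^+}f(\eta',0)\,K(z,(\eta',0))\,d\eta' .
\]
So the moments of $K$ on the slice $\eta_n=0$ are forced to be $A(DF_f-F_{Df})$, and the slice determines $K$ by translation.

\subsection*{The slice for $n=2$}
Write $\gamma_\lambda=\gamma_\lambda(0)$, so that $\gamma_{(1)}/\gamma_0=\frac{\theta+1}{\theta+1+h}$ and $\gamma_{(1,1)}/\gamma_{(1)}=\frac1{h+1}$. We have $D1=0$, $De_1=2$, $De_2=e_1$. For $f=e_2$,
\[
DF_f-F_{Df}=\gamma_{(1,1)}(h+1)e_2^he_1-\gamma_{(1)}e_2^he_1=0 .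
\]
This is the test of the ansatz, because $e_2$ vanishes on the slice. For $f=1$ we get $DF_f-F_{Df}=\gamma_0\,h\,e_2^{h-1}P_{(1)}$. For $f=e_1$,
\[
DF_f-F_{Df}=\gamma_{(1)}\big(he_2^{h-1}e_1^2+2e_2^h\big)-2\gamma_0e_2^h=\gamma_{(1)}\,h\,e_2^{h-1}\Big(e_1^2-\frac2{\theta+1}e_2\Big)=\gamma_{(1)}\,h\,e_2^{h-1}P_{(2)} .
\]
In the last step, $P_{(2)}=z_1^2+z_2^2+cz_1z_2$ with $2+c=(2\theta)_2/(\theta)_2$ by (J1), so $c=\frac{2\theta}{\theta+1}$. The pattern, proved in Lemma~\ref{lem:defect}, is that $f=P_{(m)}$ gives $\gamma_{(m)}he_2^{h-1}P_{(m+1)}$. Since $P_{(m)}(\eta,0)=\eta^m$, the slice must solve a moment problem in one variable: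
\begin{equation}\label{eq:slice2}
\int_0^\infty\eta^mK(z,(\eta,0))\,d\eta=\frac A{\Gamma(h)}\,\frac{\Gamma(m+\theta+1)}{\Gamma(m+\theta+1+h)}\,e_2(z)^{h-1}P_{(m+1)}(z),\qquad m\ge0 .
\end{equation}
The difficulty is to produce a two-variable Jack polynomial from a one-variable power by a positive operation, and (J4) does this:
\[
\int_{z_2}^{z_1}u^{m+1}w(z,u)\,du=\frac{\Gamma(m+\theta+1)\Gamma(\theta)}{\Gamma(m+2\theta+1)}\,P_{(m+1)}(z).
\]
What is left of the gamma quotient in \eqref{eq:slice2} is $\Gamma(m+2\theta+1)/\Gamma(m+\theta+1+h)$. This comes from the rank-one problem with $s=2\theta$ and step $h-\theta$: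
\[
\int_0^u\eta^{m+2\theta}(u-\eta)^{h-\theta-1}\,d\eta=\frac{\Gamma(m+2\theta+1)\,\Gamma(h-\theta)}{\Gamma(m+\theta+1+h)}\,u^{m+\theta+h},
\]
and the integral converges exactly when $h>\theta$. The factor $u^{1-h-\theta}$ turns $u^{m+\theta+h}$ into $u^{m+1}$. Composing the two integrals solves \eqref{eq:slice2} with $A=\Gamma(h)\Gamma(\theta)\Gamma(h-\theta)$, and translation by $t=\eta_2$ gives, for $\eta_1<z_1$ and $t<z_2$,
\[
K(z,\eta)=(\eta_1-t)^{2\theta}\big((z_1-t)(z_2-t)\big)^{h-1}\int_{\max(z_2,\eta_1)}^{z_1}(u-t)^{1-h-\theta}(u-\eta_1)^{h-\theta-1}w(z,u)\,du .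
\]
To verify \eqref{eq:target} one integrates the slices back up. For $f=1$,
\[
G_1(z)=\int_0^{z_2}S_1(z-t\mathbf 1)\,dt=A\gamma_0\int_0^{z_2}h\big((z_1-t)(z_2-t)\big)^{h-1}(z_1+z_2-2t)\,dt=A\gamma_0\,(z_1z_2)^h,
\]
because the integrand is $-\frac{d}{dt}\big((z_1-t)(z_2-t)\big)^h$.

\section{The derivative along the diagonal}\label{sec:lower}

To compute $DF_f-F_{Df}$ in rank $n$ we need $D(e_n^hP_\lambda)$ in the Jack basis. The product rule gives $De_n^h=h\,e_n^h\,p_{-1}$ with
\[
p_{-1}:=\sum_i\frac1{z_i}=\frac{e_{n-1}}{e_n},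
\]
so two expansions are required, of $p_{-1}P_\lambda$ and of $DP_\lambda$. The first is a Pieri rule. The second follows from it because $D$ is expressed by the commutator of $L$ with $p_{-1}$. We never need the Pieri coefficients themselves, except for one.

Let $I(\lambda)$ be the set of $i$ such that $\lambda+1^n-\varepsilon_i$ is a partition. Thus $n\in I(\lambda)$ always, and $i<n$ lies in $I(\lambda)$ if and only if $\lambda_i>\lambda_{i+1}$. For $i\in I(\lambda)$ put $P_{\lambda-\varepsilon_i}:=e_n^{-1}P_{\lambda+1^n-\varepsilon_i}$. By (J1) this is the usual Jack polynomial when $\lambda-\varepsilon_i$ is a partition, which fails only for $i=n$, $\lambda_n=0$. The partitions $\kappa$ with at most $n$ parts such that $\kappa/\lambda$ is a vertical $(n-1)$-strip are the $\lambda+1^n-\varepsilon_i$, $i\in I(\lambda)$. Dividing the Pieri rule (J3) for $e_{n-1}P_\lambda$ by $e_n$ gives numbers $d_i(\lambda)$ with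
\begin{equation}\label{eq:pieri}
p_{-1}P_\lambda=\sum_{i\in I(\lambda)}d_i(\lambda)\,P_{\lambda-\varepsilon_i},\qquad\text{and}\qquad d_n(\lambda)=1\ \text{ if }\lambda_n=0 .
\end{equation}
For the second assertion set $z_n=0$ in $e_{n-1}P_\lambda=\sum_id_i(\lambda)P_{\lambda+1^n-\varepsilon_i}$. For $i<n$ the last part of $\lambda+1^n-\varepsilon_i$ is $1$, so these terms vanish by (J1). What remains is the identity $e_{n-1}P_\lambda=d_n(\lambda)P_{\lambda+1^{n-1}}$ in $n-1$ variables, and its left side is $P_{\lambda+1^{n-1}}$.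

\begin{lemma}\label{lem:lower}
For every $h\in\mathbb R$ and every partition $\lambda$ with at most $n$ parts, on $(0,\infty)^n$,
\[
D\big(e_n^hP_\lambda\big)=e_n^h\sum_{i\in I(\lambda)}d_i(\lambda)\,\big(\lambda_i+h+\theta(n-i)\big)\,P_{\lambda-\varepsilon_i}.
\]
\end{lemma}

\begin{proof}
By $De_n^h=he_n^hp_{-1}$ and \eqref{eq:pieri} it suffices to treat $h=0$, and by continuity we may work at points with distinct coordinates. From $\partial_ip_{-1}=-z_i^{-2}$ and $\partial_i^2p_{-1}=2z_i^{-3}$ we get, for smooth $g$,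
\[
L(p_{-1}g)-p_{-1}Lg=\sum_i z_i^2\big(-2z_i^{-2}\partial_ig+2z_i^{-3}g\big)-2\theta\sum_{i\ne j}\frac{g}{z_i-z_j}=-2Dg+2p_{-1}g,
\]
because the last sum is antisymmetric in $i,j$. With $g=P_\lambda$ and (J2),
\begin{equation}\label{eq:comm}
DP_\lambda=p_{-1}P_\lambda+\tfrac12\big(\omega(\lambda)-L\big)(p_{-1}P_\lambda).
\end{equation}
We claim that $LP_{\lambda-\varepsilon_i}=\omega(\lambda-\varepsilon_i)P_{\lambda-\varepsilon_i}$ for all $i\in I(\lambda)$, including the case where $\lambda-\varepsilon_i$ has last entry $-1$; here $\omega$ is given on $\mathbb R^n$ by the formula in (J2). For real $a$, the relation $z_i\partial_ie_n^a=ae_n^a$ and the sum $\sum_{i\ne j}\frac{z_i}{z_i-z_j}=\frac{n(n-1)}2$ give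
\[
e_n^{-a}Le_n^a=L+2a\sum_iz_i\partial_i+na(a-1)+\theta an(n-1),
\]
while $\omega(\kappa+a\mathbf 1)=\omega(\kappa)+2a|\kappa|+na(a-1)+\theta an(n-1)$. As $\sum_iz_i\partial_iP_\kappa=|\kappa|P_\kappa$, it follows that $L(e_n^aP_\kappa)=\omega(\kappa+a\mathbf 1)e_n^aP_\kappa$. The claim is the case $a=-1$, $\kappa=\lambda+1^n-\varepsilon_i$. Finally $\omega(\lambda)-\omega(\lambda-\varepsilon_i)=2(\lambda_i-1)+2\theta(n-i)$, so inserting \eqref{eq:pieri} in \eqref{eq:comm} multiplies the $i$-th term by $1+(\lambda_i-1)+\theta(n-i)$.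
\end{proof}

The factor $\lambda_i+h+\theta(n-i)$ is the one by which a gamma function in \eqref{eq:gamma} changes when $\lambda_i$ is lowered by one. This makes almost everything cancel.

\begin{lemma}\label{lem:defect}
Let $h>0$ and let $F_f$ be defined by \eqref{eq:F}. Then $DF_{P_\lambda}-F_{DP_\lambda}=0$ if $\lambda_n>0$, and if $\lambda_n=0$,
\[
DF_{P_\lambda}-F_{DP_\lambda}=\frac1{\Gamma(h)}\prod_{i=1}^{n-1}\frac{\Gamma(\lambda_i+\theta(n-i)+1)}{\Gamma(\lambda_i+\theta(n-i)+1+h)}\;e_n^{h-1}P_{\lambda+1^{n-1}} .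
\]
\end{lemma}

\begin{proof}
Write $\gamma_\lambda=\gamma_\lambda(0)$ and $c_i=\lambda_i+\theta(n-i)$. Lemma~\ref{lem:lower}, applied with $h$ and with $0$, gives
\[
DF_{P_\lambda}=\sum_{i\in I(\lambda)}d_i(\lambda)\,\gamma_\lambda\,(c_i+h)\,e_n^hP_{\lambda-\varepsilon_i},\qquad
F_{DP_\lambda}={\sum_i}'\,d_i(\lambda)\,\gamma_{\lambda-\varepsilon_i}\,c_i\,e_n^hP_{\lambda-\varepsilon_i}.
\]
The sum $\sum'$ runs over those $i\in I(\lambda)$ for which $\lambda-\varepsilon_i$ is a partition; the only other possible index, $i=n$ with $\lambda_n=0$, has $c_n=0$ and does not occur in $DP_\lambda$. For an index in $\sum'$ we have $c_i\ge1$, and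
\[
\frac{\Gamma(c_i+1)}{\Gamma(c_i+1+h)}\,(c_i+h)=\frac{\Gamma(c_i+1)}{\Gamma(c_i+h)}=\frac{\Gamma(c_i)}{\Gamma(c_i+h)}\,c_i
\]
shows that $\gamma_\lambda(c_i+h)=\gamma_{\lambda-\varepsilon_i}c_i$. So all terms cancel except, when $\lambda_n=0$, the term $i=n$ of $DF_{P_\lambda}$. By \eqref{eq:pieri} this term is $\gamma_\lambda\,h\,e_n^{h-1}P_{\lambda+1^{n-1}}$, and the factor $i=n$ of $\gamma_\lambda$ is $1/\Gamma(1+h)=1/(h\Gamma(h))$.
\end{proof}

\section{The kernel and its moments}\label{sec:kernel}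

With $a_i=\lambda_i+\theta(n-i)+1$, each quotient in Lemma~\ref{lem:defect} factors as
\[
\frac{\Gamma(a_i)}{\Gamma(a_i+h)}=\frac{\Gamma(a_i)}{\Gamma(a_i+\theta)}\cdot\frac{\Gamma(a_i+\theta)}{\Gamma(a_i+h)} .
\]
The first factors are produced by (J4) with $\kappa=\lambda+1^{n-1}$, and the second factors multiply to $\gamma_\lambda^{(n-1,h-\theta)}(2\theta)$. This dictates a recursion in which the step drops by $\theta$ with each rank. We therefore fix the rank-one step $b>0$ and put $h_n:=b+\theta(n-1)$ for $n\ge1$.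

Define $K^{(n)}:\Omega_n\times\Omega_n\to[0,\infty]$ recursively. Let $K^{(1)}(z,\eta)=(z-\eta)^{b-1}$ for $\eta<z$ and $0$ otherwise. For $n\ge2$ write $\eta=(\eta',t)$ with $t=\eta_n$, let $K^{(n)}(z,\eta)=0$ if $t\ge z_n$, and for $t<z_n$ let
\begin{equation}\label{eq:K}
K^{(n)}(z,\eta)=\prod_{j=1}^{n-1}(\eta_j-t)^{2\theta}\prod_{i=1}^n(z_i-t)^{h_n-1}\int_{u\prec z}\ \prod_{j=1}^{n-1}(u_j-t)^{1-h_n-\theta}\,K^{(n-1)}(u,\eta')\,w(z,u)\,du .
\end{equation}
For $n=2$ this is the kernel found in Section~\ref{sec:two}. The integrand is nonnegative, so $K^{(n)}$ is a Borel function by induction and Tonelli's theorem.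

\begin{lemma}\label{lem:K}
For $z,\eta\in\Omega_n$ and $\tau\in\mathbb R$ we have $K^{(n)}(z+\tau\mathbf 1,\eta+\tau\mathbf 1)=K^{(n)}(z,\eta)$. Moreover $K^{(n)}(z,\eta)>0$ if and only if $\eta_i<z_i$ for all $i$.
\end{lemma}

\begin{proof}
Both assertions hold for $n=1$; let $n\ge2$. For the first, shift $u$ by $\tau$ in \eqref{eq:K}: every factor depends only on differences of coordinates, $K^{(n-1)}$ by induction. For the second, let $t<z_n$. All factors other than $K^{(n-1)}$ are then positive, since $\eta_j>t$ and $u_j>z_n>t$. By induction the integrand is positive exactly on the box $\prod_{j<n}\big(\max(z_{j+1},\eta_j),z_j\big)$, which has positive measure if and only if $\eta_j<z_j$ for all $j<n$.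
\end{proof}

\begin{theorem}\label{thm:moments}
Let $A_n:=\prod_{j=1}^n\Gamma(h_j)\Gamma(\theta)^{j-1}$. For $n\ge1$, $s>-1$, every partition $\lambda$ with at most $n$ parts and every $z\in\Omega_n^+$,
\begin{equation}\label{eq:T}
\int_{\Omega_n^+}e_n(\eta)^sP_\lambda(\eta)K^{(n)}(z,\eta)\,d\eta=A_n\,\gamma^{(n,h_n)}_\lambda(s)\,e_n(z)^{h_n+s}P_\lambda(z),
\end{equation}
with absolute convergence.
\end{theorem}

\begin{proof}
The integrand is nonnegative by (J1), so absolute convergence is part of the identity. Let $T(n,s)$ denote \eqref{eq:T} for all $\lambda$ and $z$. We use induction on $n$. The statement $T(1,s)$ is Euler's beta integral $\int_0^z\eta^{s+\lambda}(z-\eta)^{b-1}d\eta=\mathrm B(s+\lambda+1,b)z^{b+s+\lambda}$, and this is where $b>0$ is needed. Let $n\ge2$, assume $T(n-1,s)$ for all $s>-1$, and write $h=h_n$, $K=K^{(n)}$, $\gamma_\lambda=\gamma_\lambda^{(n,h)}$. Then $h_{n-1}=h-\theta$ and $A_n=A_{n-1}\Gamma(h)\Gamma(\theta)^{n-1}$.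

\emph{Step 1: the slice $\eta_n=0$.} For a symmetric polynomial $f$ in $n$ variables and $z\in\Omega_n^+$ put
\[
S_f(z)=\int_{\Omega_{n-1}^+}f(\eta',0)\,K(z,(\eta',0))\,d\eta' .
\]
We show that this integral converges absolutely and that
\begin{equation}\label{eq:slice}
S_f=A_n\,(DF_f-F_{Df})\qquad\text{on }\Omega_n^+ .
\end{equation}
By linearity and (J1) it suffices to take $f=P_\lambda$, for which the integrand is nonnegative. If $\lambda_n>0$, then $f(\eta',0)=0$, and both sides vanish by Lemma~\ref{lem:defect}. Let $\lambda_n=0$, so that $f(\eta',0)=P_\lambda(\eta')$. Insert \eqref{eq:K} with $t=0$ and integrate first in $\eta'$, by Tonelli's theorem. Since $u\prec z$ implies $u\in\Omega_{n-1}^+$, the hypothesis $T(n-1,2\theta)$ gives, with $a_i=\lambda_i+\theta(n-i)+1$,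
\[
\int_{\Omega_{n-1}^+}e_{n-1}(\eta')^{2\theta}P_\lambda(\eta')K^{(n-1)}(u,\eta')\,d\eta'=A_{n-1}\prod_{i<n}\frac{\Gamma(a_i+\theta)}{\Gamma(a_i+h)}\;e_{n-1}(u)^{h+\theta}P_\lambda(u).
\]
Multiplication by $e_{n-1}(u)^{1-h-\theta}$ turns the function of $u$ into $e_{n-1}(u)P_\lambda(u)=P_{\lambda+1^{n-1}}(u)$. Now (J4) with $\kappa=\lambda+1^{n-1}$ contributes $\prod_{i<n}\mathrm B(a_i,\theta)$, and so
\begin{equation}\label{eq:S}
S_{P_\lambda}(z)=A_{n-1}\Gamma(\theta)^{n-1}\prod_{i<n}\frac{\Gamma(a_i)}{\Gamma(a_i+h)}\;e_n(z)^{h-1}P_{\lambda+1^{n-1}}(z).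
\end{equation}
Because $A_{n-1}\Gamma(\theta)^{n-1}=A_n/\Gamma(h)$, this is $A_n$ times the expression in Lemma~\ref{lem:defect}.

\emph{Step 2: $T(n,m)$ for integers $m\ge0$.} Fix $z\in\Omega_n^+$ and let $G_f(z)=\int_{\Omega_n^+}f(\eta)K(z,\eta)\,d\eta$. We decompose the domain into the slices $\eta_n=t$, $0<t<z_n$, and move each slice to height zero. Substitute $\eta=(\zeta,0)+t\mathbf 1$ with $\zeta\in\Omega_{n-1}^+$. Then $K(z,\eta)=K(z-t\mathbf 1,(\zeta,0))$ by Lemma~\ref{lem:K}, and Taylor's formula gives the finite sum $f(\eta)=\sum_{j\ge0}\frac{t^j}{j!}(D^jf)(\zeta,0)$, in which each $D^jf$ is again a symmetric polynomial. Hence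
\begin{equation}\label{eq:G}
G_f(z)=\int_0^{z_n}\sum_{j\ge0}\frac{t^j}{j!}\,S_{D^jf}(z-t\mathbf 1)\,dt .
\end{equation}
For $f=1$ this holds by Tonelli's theorem, and the integral is finite: by \eqref{eq:S}, $S_1(z-t\mathbf 1)$ is a constant times $\prod_i(z_i-t)^{h-1}e_{n-1}(z-t\mathbf 1)$, which is $O((z_n-t)^{h-1})$ on $[0,z_n)$ because $z_i-t\ge z_i-z_n>0$ for $i<n$, and $h>0$. For general $f$, the polynomials $D^jf$ are bounded on the cube $[0,z_1]^n$, which by Lemma~\ref{lem:K} contains all points where they are evaluated against a nonzero kernel. So $G_1(z)<\infty$ justifies Fubini's theorem, and \eqref{eq:G} converges absolutely.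

The integrand in \eqref{eq:G} is an exact derivative. Put $\varphi(t)=\sum_{j\ge0}\frac{t^j}{j!}F_{D^jf}(z-t\mathbf 1)$. This function is continuous on $[0,z_n]$, with $\varphi(0)=F_f(z)$ and $\varphi(z_n)=0$, because every $F_{D^jf}$ is $e_n^h$ times a polynomial and $h>0$. On $[0,z_n)$ the product rule and \eqref{eq:slice} give
\[
A_n\varphi'(t)=A_n\sum_{j\ge0}\frac{t^j}{j!}\big(F_{D^{j+1}f}-DF_{D^jf}\big)(z-t\mathbf 1)=-\sum_{j\ge0}\frac{t^j}{j!}\,S_{D^jf}(z-t\mathbf 1).
\]
Therefore $G_f(z)=A_n(\varphi(0)-\varphi(z_n))=A_nF_f(z)$, which is $T(n,0)$. Since $e_n^mP_\lambda=P_{\lambda+m1^n}$ and $\gamma_{\lambda+m1^n}(0)=\gamma_\lambda(m)$, the identity $T(n,0)$ for $\lambda+m1^n$ is $T(n,m)$ for $\lambda$.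

\emph{Step 3: all $s>-1$.} Step 2 relies on Taylor's formula and reaches only polynomial weights, whereas the induction needs $s=2\theta$ and the application needs $s=k_1-\frac12$. We pass to real $s$ by identifying the distribution of $e_n(\eta)$. Fix $z$ and $\lambda$, let $X=e_n(z)$, and let $\sigma$ be the image of the finite positive measure $P_\lambda(\eta)K(z,\eta)\,d\eta$ on $\Omega_n^+$ under $\eta\mapsto e_n(\eta)$. By Lemma~\ref{lem:K} it lives on $(0,X]$, and by Step 2
\[
\int\tau^m\,d\sigma(\tau)=A_n\gamma_\lambda(m)X^{h+m}P_\lambda(z),\qquad m=0,1,2,\dots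
\]
Let $a_i=\lambda_i+\theta(n-i)+1\ge1$ for $1\le i\le n$, and let $\beta_1,\dots,\beta_n$ be independent random variables, $\beta_i$ having density $\tau^{a_i-1}(1-\tau)^{h-1}/\mathrm B(a_i,h)$ on $(0,1)$. For $s>-a_i$,
\[
\mathbb E\,\beta_i^s=\frac{\Gamma(a_i+s)}{\Gamma(a_i+s+h)}\Big/\frac{\Gamma(a_i)}{\Gamma(a_i+h)},
\]
so $\mathbb E(\beta_1\cdots\beta_n)^s=\gamma_\lambda(s)/\gamma_\lambda(0)$ for $s>-1$. Let $\rho$ be $A_n\gamma_\lambda(0)X^hP_\lambda(z)$ times the law of $X\beta_1\cdots\beta_n$. Then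
\[
\int\tau^s\,d\rho(\tau)=A_n\gamma_\lambda(s)X^{h+s}P_\lambda(z)\qquad\text{for all }s>-1 .
\]
The finite measures $\sigma$ and $\rho$ on $[0,X]$ have the same integer moments, so they are equal by the Weierstrass approximation theorem. The left side of \eqref{eq:T} is $\int\tau^sd\sigma=\int\tau^sd\rho$, which proves $T(n,s)$.
\end{proof}

\section{Existence for $h>(n-1)k_2$}\label{sec:exist}

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
Let $b=h-\theta(n-1)$, which is positive by hypothesis, so that $h_n=h$. Let $s=k_1-\frac12$; here $k_1\ge0$ gives $s>-1$. For $z\in\Omega_n^+$ define a positive measure on $\Omega_n^+$ by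
\begin{equation}\label{eq:M}
dM_z(\eta)=\frac{e_n(\eta)^s\,K^{(n)}(z,\eta)}{A_n\,\gamma_0(s)\,e_n(z)^{h+s}}\,d\eta .
\end{equation}
By Theorem~\ref{thm:moments}, $\int P_\lambda\,dM_z=\frac{\gamma_\lambda(s)}{\gamma_0(s)}P_\lambda(z)$. Since $s+\theta(n-i)+1=\mu-\theta(i-1)$ and $\Gamma(a+m)/\Gamma(a)=(a)_m$,
\[
\frac{\gamma_\lambda(s)}{\gamma_0(s)}=\prod_{i=1}^n\frac{(\mu-\theta(i-1))_{\lambda_i}}{(\mu+h-\theta(i-1))_{\lambda_i}}=\frac{[\mu]_\lambda}{[\mu+h]_\lambda}.
\]
So $M_z$ satisfies \eqref{eq:moment}, and the case $\lambda=0$ shows that it is a probability measure. By Lemma~\ref{lem:K} its density is positive exactly on the open set $U_z=\{\eta\in\Omega_n^+:\eta_i<z_i\text{ for all }i\}$. The closure of $U_z$ is $\{\eta\in C_n^B:\eta_i\le z_i\text{ for all }i\}$, because for $\eta$ in the latter set the points $(1-\tau)\eta+\tau z/2$, $0<\tau\le1$, lie in $U_z$. This closure is the support of $M_z$.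

For $z$ on the boundary of $C_n^B$ the weight $w(z,\cdot)$ is not defined, and we use a limit. Choose $z^{(j)}\in\Omega_n^+$ with $z^{(j)}\to z$. The measures $M_{z^{(j)}}$ live on a common compact subset of $C_n^B$, so a subsequence converges weakly to a compactly supported probability measure $M_z$. Both sides of \eqref{eq:moment} pass to the limit, so $M_z$ satisfies \eqref{eq:moment}.

For $x\in C_n^B$ let $m_x$ be the image of $M_{x^2}$ under $\eta\mapsto(\sqrt{\eta_1},\dots,\sqrt{\eta_n})$. It is a compactly supported probability measure on $C_n^B$, and Lemma~\ref{lem:reduce} gives \eqref{eq:sonine}. If $x\in\Omega_n^+$, then $m_x$ is absolutely continuous, because the square-root map is a diffeomorphism of $\Omega_n^+$, and its support is $\{\xi\in C_n^B:\xi_i\le x_i\text{ for all }i\}$.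
\end{proof}

The same measures describe the operator that carries $J^B_k$ to $J^B_{k'}$.

\begin{proposition}\label{prop:V}
Let $h>k_2(n-1)$ and let $m_x$ be the measures constructed above. The operator $V_{k',k}=V_{k'}V_k^{-1}$ is positive on $W$-invariant polynomials: $V_{k',k}f(x)=\int f\,dm_x$ for every $W$-invariant polynomial $f$ and every $x\in C_n^B$.
\end{proposition}

\begin{proof}
Let $W$ act by $(wf)(x)=f(w^{-1}x)$. Since $k$ is $W$-invariant, $T_{w\xi}(k)=wT_\xi(k)w^{-1}$, and likewise $\partial_{w\xi}=w\partial_\xi w^{-1}$. So $w^{-1}V_kw$ has the defining properties of $V_k$, and $V_k$ commutes with $W$; the same holds for $V_{k'}$. Hence $J^B_k(\cdot,y)$ and $J^B_{k'}(\cdot,y)$ are obtained by applying $V_k$ and $V_{k'}$, degree by degree, to the same function $|W|^{-1}\sum_we^{\langle w\,\cdot,y\rangle}$, and $V_{k',k}$ maps the part of degree $2j$ of $J^B_k(\cdot,y)$ to that of $J^B_{k'}(\cdot,y)$. Let $f_\lambda(x)=C_\lambda(x^2)$. Comparing the coefficients of the linearly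 independent polynomials $C_\lambda(y^2)$, $|\lambda|=j$, in (J5) gives $V_{k',k}f_\lambda=\frac{[\mu]_\lambda}{[\mu+h]_\lambda}f_\lambda$, and by \eqref{eq:moment} the value of the right side at $x$ is $\int f_\lambda\,dm_x$. A $W$-invariant polynomial is a symmetric polynomial in $x_1^2,\dots,x_n^2$, so the $f_\lambda$ span the invariants.
\end{proof}

\section{The admissible values of $h$}\label{sec:gaps}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
For $h>(n-1)\theta$ the formulas exist by Theorem~\ref{thm:exist}, and for $h\in\{0,\theta,\dots,(n-1)\theta\}$ they exist by (iii). For the converse let $h\ge0$, and let $m$ be a probability measure on $C_n^B$ such that \eqref{eq:sonine} holds with $x=\mathbf 1$ and $m_x=m$. We show that $h$ lies in none of the intervals $((r-1)\theta,r\theta)$, $1\le r\le n-1$.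

\emph{Step 1: $m$ has compact support.} Nothing is assumed about the tails of $m$, so Lemma~\ref{lem:reduce} does not apply yet. We use the representation \eqref{eq:nu}; this is where nonnegativity of both multiplicities enters. Since $J^B_k$ is continuous, L\'evy's continuity theorem shows that $\xi\mapsto\nu^k_\xi$ is weakly continuous, so the mixture $\int\nu_\xi^k\,dm(\xi)$ is a well-defined probability measure. Its characteristic function is $\int J^B_k(\xi,iy)\,dm(\xi)=J^B_{k'}(\mathbf 1,iy)$, and by uniqueness of characteristic functions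
\[
\nu^{k'}_{\mathbf 1}=\int\nu^k_\xi\,dm(\xi).
\]
The term $\lambda=(1)$ of (J5) has $C_{(1)}=e_1$ and $[\mu]_{(1)}=\mu$, so the part of degree two in $y$ of $J^B_k(\xi,iy)$ is $-|\xi|^2|y|^2/(4n\mu)$. By \eqref{eq:nu} it also equals $-\frac12\int\langle v,y\rangle^2d\nu_\xi^k(v)$. Summing over $y=\varepsilon_1,\dots,\varepsilon_n$ gives $\int|v|^2d\nu^k_\xi(v)=|\xi|^2/(2\mu)$, and Jensen's inequality gives $\int|v|^{2j}d\nu^k_\xi(v)\ge(|\xi|^2/2\mu)^j$. The measure $\nu^{k'}_{\mathbf 1}$ lives on the convex hull $[-1,1]^n$ of $W\mathbf 1$, where $|v|^2\le n$. Therefore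
\[
\int\Big(\frac{|\xi|^2}{2\mu}\Big)^jdm(\xi)\le\int|v|^{2j}\,d\nu^{k'}_{\mathbf 1}(v)\le n^j\qquad\text{for all }j\ge1 .
\]
If the set $\{|\xi|^2\ge2\mu c\}$ had mass $\delta>0$ for some $c>n$, then $\delta c^j\le n^j$ for all $j$, which is impossible. So $|\xi|^2\le2\mu n$ for $m$-almost all $\xi$.

\emph{Step 2: the image $M$ of $m$ under $\xi\mapsto\xi^2$ lives on $[0,1]^n$.} By Lemma~\ref{lem:reduce}, $M$ satisfies \eqref{eq:moment} with $z=\mathbf 1$. By (J1), $\eta_1^j\le m_{(j)}(\eta)\le P_{(j)}(\eta)$ on $C_n^B$. Using $\Gamma(j+a)/\Gamma(j+c)\sim j^{a-c}$ as $j\to\infty$, we get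
\begin{equation}\label{eq:tail}
\int\eta_1^j\,dM\le\int P_{(j)}\,dM=\frac{(\mu)_j}{(\mu+h)_j}\,\frac{(n\theta)_j}{(\theta)_j}=O\big(j^{(n-1)\theta-h}\big).
\end{equation}
Positive mass on $\{\eta_1\ge c\}$ with $c>1$ would force exponential growth of the left side. Hence $\eta_1\le1$ almost everywhere, and $\eta_1$ is the largest coordinate.

\emph{Step 3: the sign of $\int e_j(\mathbf 1-\eta)\,dM$.} By Step 2 these integrals are nonnegative for $1\le j\le n$. Expanding each product $\prod_{i\in J}(1-\eta_i)$ with $|J|=j$, and noting that a set of $l$ indices lies in $\binom{n-l}{j-l}$ sets $J$, we obtain $e_j(\mathbf 1-\eta)=\sum_{l=0}^j(-1)^l\binom{n-l}{j-l}e_l(\eta)$. By \eqref{eq:moment} with $\lambda=1^l$,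
\[
\int e_l\,dM=\binom nl\prod_{i=1}^l\frac{\mu-\theta(i-1)}{\mu+h-\theta(i-1)}=\binom nl\frac{(\beta)_l}{(c)_l},\qquad\beta=-\frac\mu\theta,\quad c=-\frac{\mu+h}\theta .
\]
Now $\binom{n-l}{j-l}\binom nl=\binom nj\binom jl$ and $(-1)^l\binom jl=(-j)_l/l!$. The Chu--Vandermonde identity states that $\sum_{l=0}^j\frac{(-j)_l(\beta)_l}{(c)_l\,l!}=\frac{(c-\beta)_j}{(c)_j}$ whenever $(c)_j\ne0$, and $(c)_j\neq0$ holds for $j\le n$ because $\mu+h>\theta(n-1)$. With $c-\beta=-h/\theta$,
\[
\int e_j(\mathbf 1-\eta)\,dM(\eta)=\binom nj\frac{(-h/\theta)_j}{(-(\mu+h)/\theta)_j}=\binom nj\prod_{i=1}^j\frac{h-\theta(i-1)}{\mu+h-\theta(i-1)} .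
\]
All denominators are positive. Suppose that $(r-1)\theta<h<r\theta$ with $1\le r\le n-1$, and take $j=r+1\le n$. The numerators with $i\le r$ are positive and the one with $i=r+1$ is negative, so the integral is negative, a contradiction. Hence $h\in\{0,\theta,\dots,(n-2)\theta\}\cup[(n-1)\theta,\infty)$.
\end{proof}

\begin{remark}
At the point $\mathbf 1$, where the obstruction appears, the measure of Theorem~\ref{thm:exist} is the Selberg weight, and the threshold is its condition of integrability. Let $b=h-(n-1)\theta>0$ and $0<\delta<1$. As $z\to\mathbf 1$ in $\Omega_n$,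
\[
K^{(n)}(z,\eta)\longrightarrow\prod_{j=2}^n\frac{\Gamma(\theta)^j}{\Gamma(j\theta)}\;\Delta(\eta)^{2\theta}\prod_{i=1}^n(1-\eta_i)^{b-1},
\]
uniformly for $\eta\in\Omega_n^+$ with $\eta_1\le1-\delta$. This follows by induction from \eqref{eq:K}: the condition $u\prec z$ forces $u\to\mathbf 1$, the weight $w(z,\cdot)$ has mass $\Gamma(\theta)^n/\Gamma(n\theta)$ by (J4) with $\kappa=0$, and the powers of $1-t$ add up to $n(h_n-1)+(n-1)(1-h_n-\theta)=b-1$. Since $e_n^s$ is integrable on bounded sets for $s>-1$, dominated convergence shows that on $\{\eta_1<1\}$ the limit measure $M_{\mathbf 1}$ of Section~\ref{sec:exist} has density proportional to $\Delta(\eta)^{2\theta}\prod_i\eta_i^{k_1-1/2}(1-\eta_i)^{b-1}$. It has no mass on $\{\eta_1\ge1\}$, because that mass is at most $\int\eta_1^j\,dM_{\mathbf 1}=O(j^{-b})$ by \eqref{eq:tail}. The factor $(1-\eta_1)^{b-1}$ is integrable at $\eta_1=1$ exactly when $h>(n-1)k_2$.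
\end{remark}

\begin{thebibliography}{9}

\bibitem{BF} Baker and Forrester, Comm. Math. Phys. 188 (1997).

\bibitem{Mac} Macdonald, \emph{Symmetric Functions and Hall Polynomials}.

\bibitem{Ok} Okounkov, Compositio Math. 112 (1998).

\bibitem{OO} Okounkov and Olshanski, \emph{Shifted Jack polynomials, their properties, and applications}, Math. Res. Lett. 4 (1997).

\bibitem{Ro99} R\"osler, Duke Math. J. 98 (1999).

\bibitem{Ro07} R\"osler, Compositio Math. 143 (2007).

\bibitem{RV} Margit R\"osler and Michael Voit, \emph{Positive intertwiners for Bessel functions of type B}, arXiv:1912.12711 (2019).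

\bibitem{St} Stanley, Adv. Math. 77 (1989).

\end{thebibliography}
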